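\title{Nielsen equivalence and left-right transversals}

\begin{abstract}
Let $G$ be a group generated by an $n$-tuple $S$, and let $H$ be a subgroup of finite index $m\ge n$. We prove that $S$ can be transformed by Nielsen moves into a tuple of $n$ distinct elements contained in a set that is both a left and a right transversal of $H$ in $G$. This answers a question of Chiodo, Crumplin, Donlan and Piwek. We also show that all $n$ elements can be kept outside $H$ exactly when $m\ge n+1$, and we prove a version for subgroups of infinite index. The proofs move the generators out of $H$ one at a time; the process is controlled by the number of orbits on $G/H$ of the group generated by the entries that still lie in $H$.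
\end{abstract}

\section{Introduction}

Let $G$ be a group and $H\le G$ a subgroup. A \emph{left transversal} of $H$ in $G$ is a subset of $G$ that contains exactly one element of each left coset $gH$; a \emph{right transversal} contains exactly one element of each right coset $Hg$; a \emph{left-right transversal} is a set that is both. Left-right transversals exist whenever $[G:H]$ is finite (Lemma~\ref{lem:extend} with $X=\emptyset$). A set $X\subseteq G$ \emph{extends to a left-right transversal} if it is contained in one.

The \emph{elementary Nielsen moves} on a tuple $(s_1,\dots,s_n)$ of elements of $G$ are: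
\begin{enumerate}
\item[(i)] replace some $s_i$ by $s_i^{-1}$;
\item[(ii)] replace some $s_i$ by $s_is_j$ or by $s_js_i$, where $j\ne i$;
\item[(iii)] permute the entries.
\end{enumerate}
Two tuples are \emph{Nielsen equivalent}, written $S\sim S'$, if one is obtained from the other by finitely many such moves. The moves preserve the number of entries and the subgroup generated. Because of (iii), a tuple may be thought of as a multiset; entries may repeat, and repeated entries are counted with multiplicity. The following question comes from \cite{CCDP}.

\begin{quote}
\textbf{Question.} Let $S$ be an $n$-tuple generating a group $G$, and let $H\le G$ be a subgroup of finite index $[G:H]\ge n$. Is $S$ Nielsen equivalent to a tuple of $n$ pairwise distinct elements whose set of entries extends to a left-right transversal of $H$ in $G$?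
\end{quote}

The bound $[G:H]\ge n$ is necessary, since $n$ distinct elements of a transversal lie in $n$ distinct left cosets. The question asks whether this count is the only obstruction. It is tied to the problem of generating a group by a transversal. A transversal that generates $G$ has $[G:H]$ elements, so $[G:H]$ is at least the minimal number $d$ of generators of $G$. A positive answer gives the converse: if $d\le[G:H]<\infty$, apply it to a generating $d$-tuple; the left-right transversal obtained contains a generating set of $G$.

The simplest cases suggest a positive answer. For $n=1$ there is nothing to change, since a single element always extends (Lemma~\ref{lem:extend}). If $H$ is normal, left and right cosets coincide, and one only needs the entries to have distinct images in $G/H$. For $G=\mathbb{Z}$, $H=m\mathbb{Z}$ and $S=(1,0,\dots,0)$ with $n\ge2$, adding multiples of the first entry to the others gives $(1,0,2,3,\dots,n-1)$, whose entries are distinct modulo $m$ when $n\le m$; it also gives $(1,2,\dots,n)$, whose entries are distinct and nonzero modulo $m$ when $n\le m-1$. The theorems below say that these two thresholds hold in general. Throughout, $S$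 is an $n$-tuple generating $G$, and $m=[G:H]$.

\begin{theorem}\label{thm:main}
If $m<\infty$ and $m\ge n$, then $S$ is Nielsen equivalent to an $n$-tuple of pairwise distinct elements contained in a left-right transversal of $H$ in $G$. If moreover some tuple Nielsen equivalent to $S$ has an entry in $H$, then the tuple can be chosen with exactly one entry in $H$.
\end{theorem}

So the answer to the Question is yes for all $G$, $S$ and $H$. The extra condition in the second sentence is necessary for its conclusion, and it can fail: for $G=\mathbb{Z}$, $H=2\mathbb{Z}$, $S=(1)$, the only tuples equivalent to $S$ are $(1)$ and $(-1)$.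

\begin{theorem}\label{thm:avoid}
Let $m<\infty$ and $n\ge1$. Then $S$ is Nielsen equivalent to a tuple of $n$ distinct elements, none lying in $H$, contained in a left-right transversal of $H$ in $G$, if and only if $m\ge n+1$.
\end{theorem}

\begin{theorem}\label{thm:infinite}
If $m=\infty$, then $S$ is Nielsen equivalent to a tuple with no entry in $H$ whose entries lie in distinct left cosets and in distinct right cosets of $H$. If $H$ has some left-right transversal, then the set of these entries extends to one.
\end{theorem}

Section~\ref{sec:board} translates the problem into the action of $G$ on $G/H$. Section~\ref{sec:warmup} solves the version with left cosets only and shows, in $\operatorname{Sym}(3)$, what goes wrong with two sides. Sections~\ref{sec:states} and~\ref{sec:blocked} prove Theorem~\ref{thm:main}, Section~\ref{sec:avoid} proves Theorem~\ref{thm:avoid}, and Section~\ref{sec:infinite} proves Theorem~\ref{thm:infinite}.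

\section{Cosets as points}\label{sec:board}

Let $\Omega=G/H$ be the set of left cosets, with the transitive action $g\cdot xH=gxH$, and write $0$ for the point $H\in\Omega$, so that $H=\operatorname{Stab}_G(0)$. For $g\in G$ put
\[
a(g)=g0,\qquad b(g)=g^{-1}0 .
\]
Then $gH=g'H$ if and only if $a(g)=a(g')$. Since inversion turns $Hg$ into $g^{-1}H$, we have $Hg=Hg'$ if and only if $b(g)=b(g')$. Also $g\in H\iff a(g)=0\iff b(g)=0$. It helps to picture $g$ as a piece on the cell $(a(g),b(g))$ of the board $\Omega\times\Omega$. Elements lie in distinct left cosets and in distinct right cosets exactly when their cells lie in distinct rows and distinct columns, and a left-right transversal puts one piece in each row and each column. Not every cell carries a group element. The next lemma describes those that do; we state it for any transitive group because we apply it both to $G$ and to subgroups of $G$.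

\begin{lemma}\label{lem:blocks}
Let a group $F$ act transitively on a set $\Omega$, let $0\in\Omega$, $K=\operatorname{Stab}_F(0)$ and $v\in F$. Put $\Delta=Kv0$ and $\Delta^*=Kv^{-1}0$.
\begin{enumerate}
\item[(a)] For $g\in F$ we have $g0\in\Delta\iff g\in KvK\iff g^{-1}0\in\Delta^*$.
\item[(b)] For all $c\in\Delta$ and $d\in\Delta^*$ there is $g\in KvK$ with $g0=c$ and $g^{-1}0=d$.
\item[(c)] If $\Omega$ is finite, then $|\Delta|=|\Delta^*|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $k\in K$, the equation $g0=kv0$ holds if and only if $g\in kvK$; this is the first equivalence. Applied to $g^{-1}$ and $v^{-1}$, it shows that $g^{-1}0\in\Delta^*$ if and only if $g^{-1}\in Kv^{-1}K$, that is, $g\in KvK$.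

(b) Write $c=kv0$ and $d=k'v^{-1}0$ with $k,k'\in K$, and take $g=kvk'^{-1}$. Then $g0=kv0=c$ and $g^{-1}0=k'v^{-1}k^{-1}0=k'v^{-1}0=d$.

(c) The stabilizer of $v0$ in $F$ is $vKv^{-1}$, so the orbit-stabilizer theorem gives $|\Delta|=[K:L]$ with $L=K\cap vKv^{-1}$, and $|\Delta^*|=[K:L^*]$ with $L^*=K\cap v^{-1}Kv$. Since $L^*=v^{-1}Lv$, the two subgroups have the same index in $F$. As $[F:L]=[F:K][K:L]$, $[F:L^*]=[F:K][K:L^*]$ and $[F:K]=|\Omega|<\infty$, we get $[K:L]=[K:L^*]$.
\end{proof}

Thus each double coset $KvK$ fills exactly the block $\Delta\times\Delta^*$ of the board, and for finite $\Omega$ the blocks are square. Non-attacking pieces in a square block can always be completed to a full set.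

\begin{lemma}\label{lem:extend}
Suppose that $m<\infty$ or that $H$ has a left-right transversal in $G$. Then every finite set $X\subseteq G$ whose elements lie in distinct left cosets and in distinct right cosets of $H$ extends to a left-right transversal.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:blocks} with $F=G$ and $K=H$. By (a), as $HvH$ runs over the double cosets, the sets $\Delta$ partition $\Omega$, and so do the sets $\Delta^*$. Fix a double coset. The sets $\Delta$ and $\Delta^*$ have the same cardinality: if $m<\infty$ this is (c), and if $T$ is a left-right transversal, then by (a) the maps $a$ and $b$ send $T\cap HvH$ bijectively onto $\Delta$ and onto $\Delta^*$. Since $a$ and $b$ are injective on $X$, part (a) gives $|a(X)\cap\Delta|=|X\cap HvH|=|b(X)\cap\Delta^*|$. Removing the same finite number of points from two sets of equal cardinality leaves sets of equal cardinality, so there is a bijection $\beta\colon\Delta\setminus a(X)\to\Delta^*\setminus b(X)$. For each $c\in\Delta\setminus a(X)$ choose, by (b), an element with cell $(c,\beta(c))$. Adding these elements to $X$, for all double cosets, gives a set on which $a$ and $b$ are both bijections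 onto $\Omega$.
\end{proof}

So the task is to reach, by Nielsen moves, a tuple on whose entries both $a$ and $b$ are injective. The moves will always be used in the following composite form: \emph{an entry $s_i$ may be replaced by $us_iv$ for any $u,v$ in the subgroup generated by the other entries.} Indeed, (ii) multiplies $s_i$ by $s_j$ on either side, and to multiply by $s_j^{-1}$ one inverts $s_j$, applies (ii), and inverts again.

\section{The one-sided problem and an example}\label{sec:warmup}

Let $n\le m<\infty$, and ask first only that $a$ be injective. Among the tuples equivalent to $S$ take one with as many entries in $H$ as possible; call these entries $y_1,\dots,y_t$ and the others $z_1,\dots,z_s$. The points $a(z_i)$ are nonzero, and they are distinct, because $a(z_i)=a(z_j)$ with $i\ne j$ would allow us to replace $z_i$ by $z_j^{-1}z_i\in H$. The only collisions are among the $y_j$, which all sit at $0$. One of them may stay there; the others must be moved to unused points. Suppose $t\ge2$. Then $s+1<n\le m$, so some point $c'$ lies outside $\{0,a(z_1),\dots,a(z_s)\}$. Let $F'$ be generated by all entries other than $y_1$. If $F'$ is transitive, choose $v\in F'$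 with $v0=y_1^{-1}c'$; then $a(y_1v)=c'$. If $F'$ is not transitive, the finite orbit $F'0$ is not mapped into itself by $y_1$, because $G=\langle F',y_1\rangle$ is transitive; so some $v\in F'$ has $y_1v0\notin F'0$, and this point is unused because $0$ and all $a(z_i)$ lie in $F'0$. In both cases $y_1v$ joins the $z_i$, and we repeat until $t\le1$.

With two sides, the new entry must also have an unused column. In the transitive case $b(y_1v)=v^{-1}0$. Given $c=v0$, Lemma~\ref{lem:blocks} lets us vary $v^{-1}0$ over the columns of the block of $F'$ that contains row $c$, and an unused column is guaranteed when row $c$ is itself unused. So we now want \emph{both} $c$ and $y_1c$ unused, and such a point need not exist.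

\begin{example}\label{ex:S3}
Let $G=\operatorname{Sym}\{0,1,2\}$ and $H=\langle(1\,2)\rangle$, so $\Omega=\{0,1,2\}$. Permutations are composed from right to left. The board is
\[
\begin{array}{c|ccc}
 & b=0 & b=1 & b=2\\ \hline
a=0 & \mathrm{id},\ (1\,2) & & \\
a=1 & & (0\,1) & (0\,1\,2)\\
a=2 & & (0\,2\,1) & (0\,2)
\end{array}
\]
Take $n=m=3$ and $S=(z,y_1,y_2)$ with $z=(0\,1\,2)$ and $y_1=y_2=(1\,2)$. Replace $y_2$ by $y_1^{-1}y_2=\mathrm{id}$. The entry $z$ occupies row $1$ and column $2$, so one of the $y_j$ must move to the cell $(2,1)$ and become $(0\,2\,1)$. The entry $y_1$ cannot do this: it exchanges the unused row $2$ with the used row $1$, and in fact $uy_1v$ is an odd permutation for all $u,v\in\langle z,y_2\rangle$. The entry $y_2$ can: it fixes every point, and $y_2z^2=(0\,2\,1)$. The tuple $((0\,1\,2),(1\,2),(0\,2\,1))$ is a left-right transversal.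
\end{example}

Two features of this example persist in general. When $y_1$ gets stuck, the group $\langle y_1,y_2\rangle$ has just one orbit on $\Omega\setminus\{0\}$, as many as there are entries $z_i$. And the entry other than $y_1$ acts trivially, so it is easy to move, while $y_1$ may stay in $H$. The proof of Theorem~\ref{thm:main} keeps the number of orbits at least as large as the number of $z_i$ and shows that then this is the only way to get stuck.

\section{States}\label{sec:states}

\begin{definition}\label{def:state}
A \emph{state} is a tuple $(z_1,\dots,z_s;y_1,\dots,y_t)\sim S$, with $s+t=n$, such that all $y_j$ lie in $H$, the points $a(z_i)$ are distinct and nonzero, and the points $b(z_i)$ are distinct and nonzero. The $z_i$ are the \emph{placed} entries and the $y_j$ the \emph{pending} entries. We write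
\[
A=\{a(z_i)\},\quad B=\{b(z_i)\},\quad C=\Omega\setminus(A\cup\{0\}),\quad Y=\langle y_1,\dots,y_t\rangle .
\]
The points of $C$ are \emph{free}, and $Y$ is the \emph{pending group}. To \emph{place $y_1$} is to pass to a state of the form $(z'_1,\dots,z'_{s+1};y_2,\dots,y_t)$.
\end{definition}

A subgroup $Y\le H$ fixes $0$; its other orbits on $\Omega$ are its \emph{nonzero orbits}, and $q(Y)$ denotes their number. If $m<\infty$, then
\begin{equation}\label{eq:free}
|C|=m-1-s .
\end{equation}
In a state with $t\le1$, both $a$ and $b$ are injective on the entries. By Lemma~\ref{lem:extend}, Theorem~\ref{thm:main} asks for a state with $t\le1$, and Theorems~\ref{thm:avoid} and~\ref{thm:infinite} ask for a state with $t=0$. The pending tuple of a state may be replaced by any Nielsen equivalent tuple; this gives a state with the same $A$, $B$, $C$ and $Y$.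

\subsection*{Maximal tuples}
The choice made at the start of Section~\ref{sec:warmup} will be repeated for other tuples and other points. Call a tuple of elements of $G$ \emph{$\omega$-maximal}, for $\omega\in\Omega$, if no Nielsen equivalent tuple has more entries fixing $\omega$. Every tuple is equivalent to an $\omega$-maximal one, as the number of such entries is bounded by the length.

\begin{lemma}\label{lem:max}
Let $(g_1,\dots,g_k)$ be $\omega$-maximal, let $g_i$ be an entry with $g_i\omega\ne\omega$, and let $G_i=\langle g_j:j\ne i\rangle$. Then $g_iG_i\omega\cap G_i\omega=\emptyset$.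
\end{lemma}

\begin{proof}
If $g_iv\omega=u\omega$ with $u,v\in G_i$, then replacing $g_i$ by $u^{-1}g_iv$ increases the number of entries fixing $\omega$.
\end{proof}

\begin{lemma}[Initial state]\label{lem:initial}
Let $(z_1,\dots,z_s;y_1,\dots,y_t)\sim S$ be $0$-maximal, with the $y_j$ in $H$ and the $z_i$ outside $H$. Then it is a state, and $q(Y)\ge s$. If $s\ge2$, then $q(Y)\ge s+1$.
\end{lemma}

\begin{proof}
Let $G_i$ be generated by the entries other than $z_i$. By Lemma~\ref{lem:max}, $z_iG_i0\cap G_i0=\emptyset$, and applying $z_i^{-1}$ gives $z_i^{-1}G_i0\cap G_i0=\emptyset$. So $a(z_i)$ and $b(z_i)$ lie outside $G_i0$, which contains $0$, and contains $Ya(z_j)$ and $b(z_j)$ for $j\ne i$. Hence the tuple is a state and the points $a(z_i)$ lie in $s$ distinct nonzero $Y$-orbits.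

Let $s\ge2$. The point $z_1z_20$ lies in $z_1G_10$, hence outside $G_10$; so it is nonzero and not in $Ya(z_j)$ for $j\ne1$. If $z_1z_20=yz_10$ with $y\in Y$, then $z_20=z_1^{-1}yz_10\in G_20$, which we have excluded. So $z_1z_20$ lies in a further nonzero $Y$-orbit.
\end{proof}

When an entry is placed, $s$ grows by one. The next lemma prepares the pending tuple so that the number of orbits grows too.

\begin{lemma}[Splitting an orbit]\label{lem:split}
If $Y=\langle y_1,\dots,y_t\rangle\le H$ acts nontrivially on $\Omega$ and $m<\infty$, then $(y_1,\dots,y_t)$ is Nielsen equivalent to a tuple, again written $(y_1,\dots,y_t)$, with $q(\langle y_2,\dots,y_t\rangle)\ge q(Y)+1$.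
\end{lemma}

\begin{proof}
Let $\omega$ be a point moved by $Y$; then $\omega\ne0$. Pass to an $\omega$-maximal tuple. Some entry moves $\omega$; call it $y_1$, and let $Y'=\langle y_2,\dots,y_t\rangle$. Every $Y$-orbit is a union of $Y'$-orbits, and $Y\omega$ contains at least two of them, since $y_1\omega\notin Y'\omega$ by Lemma~\ref{lem:max}.
\end{proof}

\subsection*{Placing an entry}
For a state with $t\ge1$ let
\[
F'=\langle z_1,\dots,z_s,y_2,\dots,y_t\rangle,\qquad \Omega_0=F'0\supseteq A\cup B\cup\{0\}.
\]
We look for $y'=uy_1v$ with $u,v\in F'$, $a(y')\in C$ and $b(y')\notin B\cup\{0\}$. Then $(z_1,\dots,z_s,y';y_2,\dots,y_t)$ is a state, and its set of free points is $C\setminus\{a(y')\}$. As in the one-sided problem, the intransitive case is the easy one, because all used rows and columns lie in $\Omega_0$.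

\begin{lemma}[Escaping]\label{lem:escape}
If $\Omega_0$ is finite and $\Omega_0\ne\Omega$, then there are $u,v\in F'$ such that $y'=uy_1v$ has $a(y'),b(y')\notin\Omega_0$.
\end{lemma}

\begin{proof}
If $y_1\Omega_0=\Omega_0$, then $\Omega_0$ is invariant under $\langle F',y_1\rangle=G$, which is transitive on $\Omega$; so $y_1\Omega_0\ne\Omega_0$. As $y_1\Omega_0$ and $y_1^{-1}\Omega_0$ are finite sets of the same size as $\Omega_0$ and differ from it, there are $c,e\in\Omega_0$ with $y_1c\notin\Omega_0$ and $y_1^{-1}e\notin\Omega_0$. Choose $u,v\in F'$ with $v0=c$ and $u^{-1}0=e$. Then $a(y')=uy_1c$ and $b(y')=v^{-1}y_1^{-1}e$, and both lie outside $\Omega_0$ because $u$ and $v^{-1}$ preserve the complement of $\Omega_0$.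
\end{proof}

\begin{lemma}[Placing]\label{lem:place}
Let $m<\infty$, and take a state with $t\ge1$ and a point $c$ with $c\in C$ and $y_1c\in C$. Then there is $y'=uy_1v$ with $u,v\in F'$ such that $(z_1,\dots,z_s,y';y_2,\dots,y_t)$ is a state; its set of free points is $C\setminus\{a(y')\}$. If $F'$ is transitive on $\Omega$, one can take $a(y')=y_1c$.
\end{lemma}

\begin{proof}
If $F'$ is not transitive, use Lemma~\ref{lem:escape}. Let $F'$ be transitive. Choose $v_0\in F'$ with $v_00=c$, and apply Lemma~\ref{lem:blocks} to $F'$, $K=\operatorname{Stab}_{F'}(0)$ and $v_0$. By (a), $a(z_i)\in\Delta$ if and only if $b(z_i)\in\Delta^*$, so $|A\cap\Delta|=|B\cap\Delta^*|$. By (c), $|\Delta|=|\Delta^*|$. Since $c\in\Delta\setminus A$, there is a point $d\in\Delta^*\setminus B$. By (b) there is $v\in F'$ with $v0=c$ and $v^{-1}0=d$, and $d\ne0$ because $c\ne0$. The element $y'=y_1v$ has $a(y')=y_1c\in C$ and $b(y')=v^{-1}y_1^{-1}0=d\notin B\cup\{0\}$.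
\end{proof}

By move (iii), any pending entry may play the role of $y_1$. An entry that acts trivially satisfies the hypothesis for every free point, and each placement uses up one free point. This gives the following.

\begin{lemma}[Trivial entries]\label{lem:trivial}
Let $m<\infty$. If $l$ pending entries of a state act trivially on $\Omega$ and $|C|\ge l$, then these entries can be placed one after another, with the other pending entries unchanged. \qed
\end{lemma}

To find $c$ with $c,y_1c\in C$ we may also move the free points. The pending group fixes $0$, so it slides placed entries along rows and columns independently.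

\begin{lemma}[Rearranging]\label{lem:rearrange}
Given a state, let $A',B'\subseteq\Omega\setminus\{0\}$ be sets with $|A'\cap O|=|A\cap O|$ and $|B'\cap O|=|B\cap O|$ for every nonzero $Y$-orbit $O$. Then there is a state with the same pending entries and with $A',B'$ in place of $A,B$. In particular, for each $O$ the set $C\cap O$ can be replaced by any subset of $O$ of the same size.
\end{lemma}

\begin{proof}
For $p,q\in Y$ we have $a(pz_iq)=pz_i0=p\,a(z_i)$ and $b(pz_iq)=q^{-1}z_i^{-1}0=q^{-1}b(z_i)$. Choose bijections $A\to A'$ and $B\to B'$ that preserve each $Y$-orbit, choose $p_i,q_i\in Y$ such that $p_ia(z_i)$ and $q_i^{-1}b(z_i)$ are the images of $a(z_i)$ and $b(z_i)$, and replace each $z_i$ by $p_iz_iq_i$.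
\end{proof}

\section{Blocked states and the proof of Theorem~\ref{thm:main}}\label{sec:blocked}

In this section and the next, $m<\infty$. We have three tools for placing $y_1$: rearranging the free points within $Y$-orbits, replacing $y_1$ by an element $g$ of the coset $y_1\langle y_2,\dots,y_t\rangle$, and Lemma~\ref{lem:place}. Together they succeed if some nonzero orbit $O$ contains a point $c$ such that $O$ has at least $|\{c,gc\}|$ free points. The next definition describes the states in which no such $O$, $c$, $g$ exist.

\begin{definition}\label{def:blocked}
A state with $t\ge1$ and $Y'=\langle y_2,\dots,y_t\rangle$ is \emph{blocked} if every nonzero $Y$-orbit $O$ satisfies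
\begin{enumerate}
\item[(B1)] $|C\cap O|\le1$, and
\item[(B2)] if $|C\cap O|=1$, then no element of $y_1Y'$ fixes a point of $O$.
\end{enumerate}
\end{definition}

The notion depends on which pending entry is listed first. In Example~\ref{ex:S3}, the state $(z;(1\,2),\mathrm{id})$ is blocked and the state $(z;\mathrm{id},(1\,2))$ is not.

\begin{lemma}\label{lem:blocked}
Consider a state with $t\ge1$.
\begin{enumerate}
\item[(a)] If it is not blocked, then $y_1$ can be placed.
\item[(b)] If it is blocked, then $s\ge q(Y)$.
\item[(c)] If it is blocked and $s=q(Y)$, then every nonzero $Y$-orbit has at most two points, the orbits with two points are exactly those that meet $C$, each in one point, and $Y'$ acts trivially on $\Omega$.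
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If (B1) fails for an orbit $O$, let $g=y_1$ and let $c$ be any point of $O$. If (B2) fails for $O$, let $g\in y_1Y'$ fix $c\in O$. In both cases $\{c,gc\}\subseteq O$ has at most $|C\cap O|$ elements, so by Lemma~\ref{lem:rearrange} we may assume $c,gc\in C$. Replace $y_1$ by $g$ and apply Lemma~\ref{lem:place}.

(b) We have $s=|A|=\sum_O|A\cap O|$, summed over the nonzero $Y$-orbits, and $|A\cap O|=|O|-|C\cap O|$. Each term is at least $1$: if $C\cap O=\emptyset$ it equals $|O|$, and if $|C\cap O|=1$, then $y_1$ moves every point of $O$ by (B2), so $|O|\ge2$.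

(c) Now every term equals $1$, so $|O|=1$ when $C\cap O=\emptyset$ and $|O|=2$ when $|C\cap O|=1$. If some $p\in Y'$ moved a point, that point would lie in an orbit $O$ with two points. Then $p$ exchanges them, and so does $y_1$ by (B2); hence $y_1p\in y_1Y'$ fixes them, contrary to (B2).
\end{proof}

Part (b) says that a blocked state has a placed entry in every nonzero orbit of the pending group. This identifies the quantity to control: as long as $q(Y)\ge s$, a blocked state has the rigid form (c).

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Start from the state of Lemma~\ref{lem:initial}, which satisfies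
\begin{equation}\label{eq:invariant}
q(Y)\ge s .
\end{equation}
We show that a state with \eqref{eq:invariant} and $t\ge2$ yields either a state with $t=1$ or a state with \eqref{eq:invariant} and one pending entry fewer. By \eqref{eq:free} and $m\ge n$,
\[
|C|=m-1-s\ge n-1-s=t-1 .
\]
If $Y$ acts trivially, place $y_2,\dots,y_t$ by Lemma~\ref{lem:trivial}; this gives $t=1$. Otherwise choose the pending tuple as in Lemma~\ref{lem:split}, so that $q(Y')\ge q(Y)+1\ge s+1$. If the state is not blocked, place $y_1$ by Lemma~\ref{lem:blocked}(a); the new state has $s+1$ placed entries and pending group $Y'$, so \eqref{eq:invariant} holds again. If the state is blocked, then $s=q(Y)$ by Lemma~\ref{lem:blocked}(b) and \eqref{eq:invariant}, so $Y'$ acts trivially by Lemma~\ref{lem:blocked}(c); place $y_2,\dots,y_t$ by Lemma~\ref{lem:trivial}, leaving $y_1$ in $H$.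

The process ends in a state with $t\le1$, and Lemma~\ref{lem:extend} extends its entries to a left-right transversal. If some tuple equivalent to $S$ has an entry in $H$, then the initial state, being $0$-maximal, has $t\ge1$. The process then ends with $t=1$, and exactly one entry lies in $H$.
\end{proof}

\begin{remark}\label{rem:hyp}
The bound $m\ge n$ enters only through $|C|\ge t-1$, in the two uses of Lemma~\ref{lem:trivial}. That $S$ generates $G$ enters only in Lemma~\ref{lem:escape}; without it the theorem fails as soon as $n\ge2$ and all entries of $S$ lie in $H$, since Nielsen moves then never leave $H$. Finiteness of $m$ enters through Lemma~\ref{lem:blocks}(c), the finiteness of $\Omega_0$, and the counts of orbits and free points.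
\end{remark}

\section{Keeping all entries outside $H$}\label{sec:avoid}

One direction of Theorem~\ref{thm:avoid} is a count: $n$ distinct elements of a transversal, none in $H$, lie in $n$ distinct left cosets different from $H$, so $m\ge n+1$. For the converse let $n\ge1$ and $n+1\le m<\infty$. By \eqref{eq:free}, every state now has
\begin{equation}\label{eq:room}
|C|\ge t .
\end{equation}
The proof of Theorem~\ref{thm:main} does not suffice, because in a blocked state it leaves $y_1$ behind. This does happen. For $G$ and $H$ as in Example~\ref{ex:S3} and $n=2$, the state $(z;y)=((0\,1\,2);(1\,2))$ is blocked, and no $uyv$ with $u,v\in\langle z\rangle$ occupies the cell $(2,1)$. The way out is to change both entries: $zy=(0\,1)$, and conjugating $y$ by it gives $(0\,1)(1\,2)(0\,1)=(0\,2)$, so $S\sim((0\,1),(0\,2))$. We show that the general obstruction is a chain of point stabilizers as in a symmetric group, and that it is resolved in the same way.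

We argue by contradiction and assume, until the end of this section, that
\begin{equation}\label{eq:assume}
\text{there is no state with } t=0 .
\end{equation}

\subsection*{No surplus of orbits}
With strict inequality in \eqref{eq:invariant} a state is never blocked, and the process runs to the end.

\begin{lemma}\label{lem:surplus}
Under \eqref{eq:assume}, every state has $q(Y)\le s$.
\end{lemma}

\begin{proof}
Suppose not, and take a state with $q(Y)\ge s+1$ and $t$ as small as possible; $t\ge1$ by \eqref{eq:assume}. If $Y$ acts trivially, Lemma~\ref{lem:trivial} and \eqref{eq:room} place all pending entries, contrary to \eqref{eq:assume}. Otherwise choose the pending tuple as in Lemma~\ref{lem:split}. The state is not blocked, by Lemma~\ref{lem:blocked}(b). Placing $y_1$ gives a state with $s+1$ placed entries, $t-1$ pending entries and $q(Y')\ge q(Y)+1\ge(s+1)+1$, contrary to the choice of $t$.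
\end{proof}

Consider the state of Lemma~\ref{lem:initial}. It has $s\ge1$, because $S$ generates $G$ and $G\ne H$. By Lemmas~\ref{lem:initial} and~\ref{lem:surplus}, $s=1$ and $q(Y)=1$: the group $Y$ is transitive on $\Omega\setminus\{0\}$. Also $t\ge1$, so $m\ge n+1\ge3$. This is the first member of the following family.

\begin{definition}\label{def:level}
Let $1\le j\le m-2$. A state has \emph{level $j$} if $s=j$ and there are distinct nonzero points $\omega_1,\dots,\omega_{j-1}$ such that $Y$ fixes them and is transitive on $O_j=\Omega\setminus\{0,\omega_1,\dots,\omega_{j-1}\}$.
\end{definition}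

In a state of level $j$ we have $|O_j|=m-j\ge2$, so $t\ge1$, and $q(Y)=j=s$. The level does not change when the pending tuple is replaced by an equivalent one. If $|O_j|\ge3$, the state is not blocked, by Lemma~\ref{lem:blocked}(c), so its first pending entry can be placed.

\subsection*{From level $j$ to level $j+1$}
Fix a state of level $j$ with $|O_j|\ge3$, a point $\omega\in O_j$, and make the pending tuple $\omega$-maximal. At least one pending entry moves $\omega$. If two entries move $\omega$, then removing both of them raises the number of orbits by three, so placing both would create a surplus. The only danger is that the state is blocked after the first placement. The model case is $m=5$, $j=1$, $y_1=(1\,2)(3\,4)$, $y_2=(1\,3)(2\,4)$, $t=2$: after $y_1$ is placed two free points remain, and the state is blocked exactly when they lie in different orbits of $y_2$. The proof below shows that the danger always has this shape and can be avoided by placing $y_1$ with care.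

\begin{lemma}\label{lem:one}
Under \eqref{eq:assume}, exactly one pending entry moves $\omega$.
\end{lemma}

\begin{proof}
Suppose that $y_1$ and $y_2$ move $\omega$. Let $Y'=\langle y_2,\dots,y_t\rangle$ and $Y''=\langle y_3,\dots,y_t\rangle$, and write $O=O_j$.

\emph{The points $\omega,\ y_2\omega,\ y_1\omega,\ y_1y_2\omega$ of $O$ lie in distinct $Y''$-orbits.} By Lemma~\ref{lem:max} for $y_1$, the points $y_1\omega$ and $y_1y_2\omega$ lie outside $Y'\omega$, which contains the $Y''$-orbits of $\omega$ and $y_2\omega$. This settles four of the six pairs. By Lemma~\ref{lem:max} for $y_2$, the point $y_2\omega$ lies outside $\langle y_1,Y''\rangle\omega$. Hence $y_2\omega\notin Y''\omega$; and $y_1y_2\omega=py_1\omega$ with $p\in Y''$ is impossible, since it gives $y_2\omega=y_1^{-1}py_1\omega$.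

Counting also the $j-1$ fixed points $\omega_i$, we obtain
\[
|O|\ge4,\qquad q(Y')\ge j+1,\qquad q(Y'')\ge j+3 .
\]

\emph{Every state of the form $(z'_1,\dots,z'_{j+1};y_2,\dots,y_t)$ is blocked.} Otherwise $y_2$ could be placed, giving a state with $j+2$ placed entries and pending group $Y''$, where $q(Y'')\ge j+3$, contrary to Lemma~\ref{lem:surplus}.

A state of this form exists, since $y_1$ can be placed. By Lemma~\ref{lem:blocked}(b), $q(Y')=j+1$, so $Y'$ has exactly two orbits on $O$; by Lemma~\ref{lem:blocked}(c) each has at most two points. Hence $|O|=4$ and the two orbits are $\{\omega,y_2\omega\}$ and $\{y_1\omega,y_1y_2\omega\}$. In the given state of level $j$ we therefore have $m=j+4$ and $|C|=3$. We now place $y_1$ so that the new set of free points contains either $\{\omega,y_2\omega\}$ or one of the $\omega_i$. In the first case (B1) fails for the new state. In the second case (B2) fails, since $\{\omega_i\}$ is a $Y'$-orbit consisting of a free point fixed by $y_2$. Either way the new state is not blocked, which is the desired contradiction.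

\emph{Case $|C\cap O|=3$.} Here $|A\cap O|=1$, so $A$ contains all of $\omega_1,\dots,\omega_{j-1}$. Since $|B|=j$ and only $j-1$ nonzero points lie outside $O$, the set $B$ meets $O$. By Lemma~\ref{lem:rearrange} arrange that $A\cap O=\{y_1y_2\omega\}$ and $\omega\in B$; then $C=\{\omega,y_1\omega,y_2\omega\}$. The orbit $F'0$ contains $0$, all $\omega_i$, the point $y_1y_2\omega\in A$ and the point $\omega\in B$. It is $Y'$-invariant, so it contains both $Y'$-orbits on $O$, and $F'$ is transitive. Lemma~\ref{lem:place} with $c=\omega$ places $y_1$ with $a(y')=y_1\omega$, and the new set of free points is $\{\omega,y_2\omega\}$.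

\emph{Case $|C\cap O|=2$.} Arrange that $C\cap O=\{\omega,y_2\omega\}$. The third free point is some $\omega_i$, which $y_1$ fixes. Apply Lemma~\ref{lem:place} with $c=\omega_i$. One point of $C$ is removed, so the new set of free points is $\{\omega,y_2\omega\}$ or contains $\omega_i$.

\emph{Case $|C\cap O|\le1$.} At least two of the $\omega_i$ are free. Apply Lemma~\ref{lem:place} with one of them as $c$; at least one of them remains free.
\end{proof}

\begin{lemma}\label{lem:step}
Assume \eqref{eq:assume}, take a state of level $j$ with $|O_j|\ge3$, and let $\omega_j\in O_j$. Then its pending tuple is Nielsen equivalent to a tuple $(g_j,y_2,\dots,y_t)$ such that $g_j$ moves $\omega_j$ and $(y_2,\dots,y_t)$ is the pending tuple of a state of level $j+1$ with fixed points $\omega_1,\dots,\omega_j$.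
\end{lemma}

\begin{proof}
Take an $\omega_j$-maximal pending tuple and list first the unique entry $g_j$ that moves $\omega_j$ (Lemma~\ref{lem:one}). Then $Y'=\langle y_2,\dots,y_t\rangle$ fixes $0,\omega_1,\dots,\omega_j$. Place $g_j$. The new state has $j+1$ placed entries, so $q(Y')\le j+1$ by Lemma~\ref{lem:surplus}. The $j$ fixed points account for $j$ orbits, so $Y'$ is transitive on $O_j\setminus\{\omega_j\}$, a set of $m-j-1\ge2$ points.
\end{proof}

\subsection*{The chain of stabilizers}
We can now finish the proof.

\begin{proof}[Proof of Theorem~\ref{thm:avoid}]
Necessity was shown above. For sufficiency, assume \eqref{eq:assume}. Starting from the initial state, of level $1$, apply Lemma~\ref{lem:step} for $j=1,\dots,m-3$ (not at all if $m=3$). We obtain states of levels $1,\dots,m-2$, with pending groups $Y_1,\dots,Y_{m-2}$, points $\omega_1,\dots,\omega_{m-3}$ and elements $g_1,\dots,g_{m-3}$. In the last state $s=m-2$, $t\ge1$ and $s+t=n\le m-1$; so $t=1$ and $n=m-1$. Let $g_{m-2}$ be its pending entry, and let $g_0\notin H$ be the placed entry of the initial state. We now discard the placements and keep only these elements. The pending tuple at level $j$ is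 equivalent to $g_j$ followed by the pending tuple at level $j+1$, so
\[
S\sim(g_0,g_1,\dots,g_{m-2}),\qquad Y_j=\langle g_j,\dots,g_{m-2}\rangle\quad(1\le j\le m-2).
\]
Put $\omega_0=0$ and $O_{m-2}=\{\omega_{m-2},\omega_{m-1}\}$, so that $O_j=\{\omega_j,\dots,\omega_{m-1}\}$. The group $Y_j$ fixes $\omega_0,\dots,\omega_{j-1}$ and is transitive on $O_j$. In particular $g_{m-2}$ acts as the transposition $(\omega_{m-2}\ \omega_{m-1})$.

\emph{$Y_j$ induces $\operatorname{Sym}(O_j)$ on $O_j$.} This holds for $j=m-2$. Suppose that it holds for $j+1$. The permutation group induced by $Y_j$ on $O_j$ is transitive, and the stabilizer of $\omega_j$ in it contains the group induced by $Y_{j+1}$, of order $|O_{j+1}|!$. By the orbit-stabilizer theorem its order is at least $|O_j|\cdot|O_{j+1}|!=|O_j|!$.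

\emph{Reduction to adjacent transpositions.} For $j=0,1,\dots,m-3$ in turn we replace $g_j$ by an element acting as $\tau_j=(\omega_j\ \omega_{j+1})$. The element $g_j$ fixes $\omega_0,\dots,\omega_{j-1}$ and moves $\omega_j$, so $g_j^{-1}\omega_j\in O_{j+1}$. Choose $q\in Y_{j+1}$ with $q\omega_{j+1}=g_j^{-1}\omega_j$. Then $(g_jq)^{-1}$ fixes $\omega_0,\dots,\omega_{j-1}$ and sends $\omega_j$ to $\omega_{j+1}$, so the permutation $\tau_j(g_jq)^{-1}$ fixes $\omega_0,\dots,\omega_j$. It is therefore induced by some $p\in Y_{j+1}$, and $h_j=pg_jq$ acts as $\tau_j$. The replacement of $g_j$ by $h_j$ is a composite Nielsen move and leaves $g_{j+1},\dots,g_{m-2}$ unchanged, so the later steps are unaffected. With $h_{m-2}=g_{m-2}$ we get $S\sim(h_0,\dots,h_{m-2})$, where $h_j$ acts as $(\omega_j\ \omega_{j+1})$.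

\emph{Reduction to transpositions through $0$.} The entry $h_0$ acts as $(0\ \omega_1)$. For $i=1,\dots,m-2$ in turn, replace $h_i$ by $h_{i-1}h_ih_{i-1}^{-1}$, using the current $h_{i-1}$, which acts as $(0\ \omega_i)$. The new $h_i$ acts as $(0\ \omega_i)(\omega_i\ \omega_{i+1})(0\ \omega_i)=(0\ \omega_{i+1})$. At the end $a(h_i)=b(h_i)=\omega_{i+1}$ for $0\le i\le m-2$, and these points are distinct and nonzero. This is a state with $t=0$, contrary to \eqref{eq:assume}.

So a state with $t=0$ exists, and Lemma~\ref{lem:extend} extends its entries to a left-right transversal.
\end{proof}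

\section{Infinite index}\label{sec:infinite}

When $m=\infty$ the blocks of Lemma~\ref{lem:blocks} need not be square, so Lemma~\ref{lem:place} is not available. In exchange, only finitely many rows and columns are ever used, and a direct count replaces both Lemma~\ref{lem:place} and the bookkeeping with orbits.

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]
Lemmas~\ref{lem:initial} and~\ref{lem:escape} do not assume that $m$ is finite. The first provides a state. We show that in every state with $t\ge1$ the entry $y_1$ can be placed; repeating this gives a state with $t=0$. Let $F'$ and $\Omega_0$ be as in Section~\ref{sec:states}. If $\Omega_0$ is finite, then $\Omega_0\ne\Omega$, and Lemma~\ref{lem:escape} applies.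

Let $\Omega_0$ be infinite. For each $c\in\Omega_0$ fix $v_c\in F'$ with $v_c0=c$, and for each $e\in\Omega_0$ fix $u_e\in F'$ with $u_ee=0$. The element $y'=u_ey_1v_c$ has
\[
a(y')=u_ey_1c,\qquad b(y')=v_c^{-1}y_1^{-1}e .
\]
For fixed $e$ the map $c\mapsto u_ey_1c$ is injective, so at most $s+1$ points $c$ give $a(y')\in A\cup\{0\}$. For fixed $c$ the map $e\mapsto v_c^{-1}y_1^{-1}e$ is injective, so at most $s+1$ points $e$ give $b(y')\in B\cup\{0\}$. Let $c$ and $e$ range over a subset of $\Omega_0$ with $L=2s+3$ points. At most $2L(s+1)<L^2$ pairs $(c,e)$ are excluded, and any other pair gives a state $(z_1,\dots,z_s,y';y_2,\dots,y_t)$.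

The entries of a state with $t=0$ lie outside $H$, in distinct left cosets and in distinct right cosets. If $H$ has a left-right transversal, Lemma~\ref{lem:extend} extends them to one.
\end{proof}

\begin{remark}\label{rem:affine}
The hypothesis in the last sentence of Theorem~\ref{thm:infinite} is not automatic. Let $G$ be the group of affine maps of $\mathbb{Q}$ generated by $\alpha\colon x\mapsto x+1$ and $\delta\colon x\mapsto2x$, and let $H=\langle\alpha\rangle$. Then $\delta H\delta^{-1}=\langle\alpha^2\rangle$ has index $2$ in $H$, while $\delta^{-1}H\delta$ is generated by $x\mapsto x+\tfrac12$ and contains $H$. By the formulas in the proof of Lemma~\ref{lem:blocks}(c), $|\Delta|=2$ and $|\Delta^*|=1$ for $v=\delta$: the double coset $H\delta H$ consists of two left cosets but only one right coset, so $H$ has no left-right transversal in $G$.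
\end{remark}

\begin{thebibliography}{9}
\bibitem{CCDP}
Maurice Chiodo, Robert Crumplin, Oscar Donlan, Pawe{\l} Piwek,
\emph{Investigating transversals as generating sets for groups},
arXiv:1912.02717 (2019).
\end{thebibliography}
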